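\title{Automata for continuous vector addition systems: no primitive-recursive construction}

\begin{abstract}
In a continuous vector addition system, each transition may be fired with a rational fraction in $(0,1]$. The words that lead from one configuration to another form a regular language, and a finite automaton for it can be computed in Ackermannian time. We show that no primitive-recursive construction exists: already the minimal number of states of a nondeterministic automaton is not bounded by a primitive-recursive function of the input size. The proof builds words of Ackermannian length that admit exactly one run, so that no letter can be deleted. We also show that a primitive-recursive construction exists for every fixed number of transitions.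
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuous vector addition system} (CVAS) of dimension $d$ is a finite set $\Sigma\subseteq\mathbb{Z}^d$. Its elements are called \emph{transitions} or \emph{letters}, and $\Sigma$ is viewed as a finite alphabet. A \emph{configuration} is a vector in $\mathbb{Q}_{\ge0}^d$. A letter $t$ can be fired from a configuration $\mathbf{u}$ with any rational \emph{fraction} $\alpha\in(0,1]$ for which $\mathbf{u}+\alpha t$ is again a configuration, and the step leads to $\mathbf{u}+\alpha t$. A \emph{run} along a word $t_1\cdots t_m\in\Sigma^*$ is a sequence of steps that fires $t_1,\dots,t_m$ in this order, each with its own fraction. For configurations $\mathbf{x},\mathbf{y}$ let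
\[
L_\Sigma^{\mathbf{x},\mathbf{y}}=\{w\in\Sigma^* : \text{there is a run along } w \text{ from } \mathbf{x} \text{ to } \mathbf{y}\}.
\]
This language forgets the fractions and records only the orders in which letters can be fired. The \emph{size} $n$ of the input $(\Sigma,\mathbf{x},\mathbf{y})$ is the length of its encoding, with all numbers written in binary.

\begin{example}\label{ex:one}
Let $d=1$, $\Sigma=\{t\}$ with $t=-1$, $\mathbf{x}=N$ and $\mathbf{y}=0$ for an integer $N\ge1$. A run along $t^k$ consists of $k$ fractions in $(0,1]$ with sum $N$, so $L_\Sigma^{\mathbf{x},\mathbf{y}}=\{t^k:k\ge N\}$. A nondeterministic finite automaton (NFA) for this language has at least $N+1$ states, since a repeated state on an accepting computation for $t^N$ would give a shorter accepted word. This is exponential in the input size.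
\end{example}

It is known that $L_\Sigma^{\mathbf{x},\mathbf{y}}$ is always regular and that an NFA for it can be computed from $(\Sigma,\mathbf{x},\mathbf{y})$ in time bounded by an Ackermannian function of $n$. It is also known that the minimal number of states is not bounded by any elementary function of $n$. Balasubramanian, Hague, Majumdar, Thinniyam and Zetzsche \cite{BHMTZ} ask about the gap between these bounds.

\medskip
\noindent\textbf{Question.} Is there an algorithm that, given $(\Sigma,\mathbf{x},\mathbf{y})$, outputs an NFA for $L_\Sigma^{\mathbf{x},\mathbf{y}}$ in time bounded by a primitive-recursive function of $n$?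
\medskip

There are reasons to expect the answer yes. The fractions of a run along a fixed word are the solutions of a system of linear inequalities. They form a convex set, so the average of two runs is a run, and the system has no means of testing a counter for zero. Moreover, Theorem~\ref{thm:upper} below gives a primitive-recursive construction for every fixed number of letters, by a recursion whose nesting depth is $|\Sigma|$; one may hope that a better argument removes the nesting. It cannot be removed. Let $A$ be the Ackermann--P\'eter function:
\[
A(0,k)=k+1,\qquad A(m+1,0)=A(m,1),\qquad A(m+1,k+1)=A(m,A(m+1,k)).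
\]

\begin{theorem}\label{thm:lower}
For all integers $K\ge1$ and $N\ge3$ there are a CVAS $\Sigma_K$ of dimension $2K+3$, with $|\Sigma_K|=4K+3$ and all entries in $\{-2,\dots,2\}$, and a vector $\mathbf{x}_{K,N}\in\mathbb{N}^{2K+3}$ with one entry $N$, one entry $1$ and all other entries $0$, such that every NFA for $L_{\Sigma_K}^{\mathbf{x}_{K,N},\mathbf{0}}$ has more than $\log_2\bigl(A(K+1,N-3)/N\bigr)$ states. Consequently:
\begin{enumerate}
\item[(1)] No algorithm that computes NFAs for $L_\Sigma^{\mathbf{x},\mathbf{y}}$ runs in primitive-recursive time. The minimal number of states itself is not bounded by a primitive-recursive function of $n$.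
\item[(2)] For every primitive-recursive function $g$ there is a fixed $K$ such that for all $N\ge3$ every NFA for $L_{\Sigma_K}^{\mathbf{x}_{K,N},\mathbf{0}}$ has more than $g(N)$ states.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:upper}
There is an algorithm that computes an NFA for $L_\Sigma^{\mathbf{x},\mathbf{y}}$ and whose running time, restricted to inputs with $|\Sigma|\le r$, is primitive recursive in $n$, for every fixed $r$.
\end{theorem}

So the answer to the Question is no, and in view of the known construction an Ackermannian bound is unavoidable. The two theorems fit together: for each fixed $\Sigma$ the minimal size of an NFA is primitive recursive in $n$, by part (2) these bounds are cofinal among the primitive-recursive functions, and by part (1) no single primitive-recursive bound serves all inputs. We do not settle the case of fixed dimension $d$ with unbounded $|\Sigma|$.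

Section~\ref{sec:prelim} reduces Theorem~\ref{thm:lower} to finding a long word with a unique run. Sections~\ref{sec:system} and~\ref{sec:forced} construct such words, and Section~\ref{sec:growth} estimates their length. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}. The known results quoted above are not used in the proofs.

\section{Minimal words, unique runs and the Ackermann function}\label{sec:prelim}

\subsection*{Subwords and automata}
A \emph{subword} of $w$ is a word obtained from $w$ by deleting letters at arbitrary positions; it is \emph{proper} if at least one letter is deleted. A \emph{factor} is a subword that occupies consecutive positions. A word $w$ is \emph{minimal in} a language $L$ if $w\in L$ and no proper subword of $w$ is in $L$. An NFA has finitely many states, some initial and some final, and transitions labeled by letters or by the empty word $\varepsilon$; an algorithm outputs an NFA by listing its states and transitions. The argument of Example~\ref{ex:one} works for every minimal word.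

\begin{lemma}\label{lem:states}
Let $w$ be minimal in $L$, and let $R$ be a regular language with $w\in R\subseteq L$. Then every NFA for $R$ has at least $|w|+1$ states.
\end{lemma}

\begin{proof}
Fix an accepting computation on $w$. Let $q_0$ be its first state and $q_i$ the state right after the $i$-th letter is read. If $q_i=q_j$ with $i<j$, then cutting out the part between these two moments leaves an accepting computation on a proper subword of $w$. This subword lies in $R\subseteq L$, against minimality. So $q_0,\dots,q_{|w|}$ are distinct.
\end{proof}

\subsection*{Weak and closed runs}
Deleting a letter amounts to firing it with fraction $0$, so we relax the notion of a run. A \emph{weak run} along $t_1\cdots t_m$ is defined like a run, but with fractions in $\mathbb{Q}_{\ge0}$: zero is allowed and there is no upper bound. A \emph{closed run} is a weak run with all fractions in $[0,1]$. In both cases all intermediate vectors must be configurations. A weak run is determined by its first configuration and its fractions.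

\begin{lemma}\label{lem:unique}
Suppose that there is exactly one weak run along $w$ from $\mathbf{x}$ to $\mathbf{y}$ and that all its fractions lie in $(0,1]$. Then $w$ is minimal in $L_\Sigma^{\mathbf{x},\mathbf{y}}$.
\end{lemma}

\begin{proof}
The weak run is a run, so $w\in L_\Sigma^{\mathbf{x},\mathbf{y}}$. A run from $\mathbf{x}$ to $\mathbf{y}$ along a proper subword of $w$ would give, with fraction $0$ for the deleted letters, a second weak run along $w$.
\end{proof}

\subsection*{Primitive-recursive functions}
These form the smallest class of functions on $\mathbb{N}$ that contains zero, the successor and the projections and is closed under composition and primitive recursion. It contains polynomials and exponentials, hence a bound for every \emph{elementary} function (one bounded by a tower of exponentials of fixed height). We write $F^{(j)}$ for the $j$-fold iterate of $F$. If $F$ is primitive recursive, possibly with parameters, then so are $(j,x)\mapsto F^{(j)}(x)$ and the nondecreasing function $x\mapsto\max_{y\le x}F(y)$. We use the following classical facts (Ackermann; P\'eter).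
\begin{enumerate}
\item[(A1)] $A$ is nondecreasing in each argument.
\item[(A2)] For every primitive-recursive $g$ there is $m$ with $g(k)<A(m,k)$ for all $k$.
\end{enumerate}
By (A2), the function $k\mapsto A(k,k)$ is not bounded by a primitive-recursive $g$, as $g(m)<A(m,m)$. The definition gives $A(1,k)=k+2$ and then $A(2,k)=2k+3$ by induction on $k$.

\section{Rulers and the system $\Sigma_K$}\label{sec:system}

By Lemmas~\ref{lem:states} and~\ref{lem:unique} we need a very long word with a unique weak run. Throughout the construction, coordinates have names such as $a_1$ or $s_0$; the name also denotes the unit vector, and, inside a run, the current value of the coordinate.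

\subsection*{One ruler}
In Example~\ref{ex:one} the word $t^N$ is minimal because $N$ fractions bounded by $1$ must add up to $N$. To obtain longer words we replace the bound $1$ by the content of a counter, which can be much smaller. Take coordinates $a_1,a_0,b_0$ and the letters
\[
\tau_0=-b_0+a_0-a_1,\qquad \rho=-a_0+b_0 .
\]
Start with $a_1=N\mu$, $b_0=\mu$, $a_0=0$. Both letters preserve $a_0+b_0=\mu$, so every fraction of $\tau_0$ is at most $\mu$: the pair $(a_0,b_0)$ is a \emph{ruler} of length $\mu$ with which $a_1$ is measured off. Consider a weak run along $(\tau_0\rho)^{N-1}\tau_0$ that empties $a_1$. The $N$ fractions of $\tau_0$ add up to $N\mu$, so each is exactly $\mu$. Hence $b_0=\mu$ before and $b_0=0$ after each $\tau_0$, and each $\rho$ has fraction $\mu$ as well. There is no slack, and the run is unique. This replaces the missing zero test: the word prescribes the control flow, and the tight budget forces every letter to empty the counter that it consumes. The integer $N$ is not stored anywhere; it is the ratio of two counters.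

Three further devices turn this into Ackermannian growth.

\emph{Seeds.} We need a supply of shorter and shorter rulers. Two coordinates $s_0,s_1$ hold a \emph{seed}. The letter $-2s_p+s_{1-p}+2b_0$, fired from $s_p=\mu$, $s_{1-p}=0$ with fraction $\alpha$, requires $2\alpha\le\mu$ and creates a ruler of length $2\alpha\le\mu$. The longest possible ruler arises for $\alpha=\mu/2$, and this leaves the seed $\mu/2$ in the other coordinate. With a single seed coordinate, firing a letter as far as possible would leave no seed at all; this is why there are two, and why we must keep track of a parity $p$.

\emph{Nesting.} After a tick, the ruler has to be moved back from $a$ to $b$. At the lowest level this is the single letter $\rho$. At a higher level $i$ there is no such letter: $a_i$ can be moved to $b_i$ only by measuring it off with a ruler at level $i-1$. If each such reset creates a new ruler from the current seed, then each reset shrinks the seed and the next reset takes longer.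

\emph{Clearing.} The last use of a ruler destroys it, so that the next ruler at the same level starts from empty counters and is no longer than the seed.

\subsection*{The system}
Fix $K\ge1$. The coordinates are $a_K$, the pairs $a_i,b_i$ for $0\le i\le K-1$, and $s_0,s_1$, which makes $2K+3$. We call $a_i,b_i$ the coordinates of \emph{level} $i$. There is no coordinate $b_K$; in formulas $b_K$ is the zero vector. The set $\Sigma_K$ consists of the following letters, for $0\le i\le K-1$ and $p\in\{0,1\}$:
\[
\begin{array}{lll}
\sigma_i^p=-2s_p+s_{1-p}+2b_i &\quad& \text{(split)},\\
\tau_i=-b_i+a_i-a_{i+1}+b_{i+1} && \text{(tick)},\\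
\kappa_i=-b_i-a_{i+1}+b_{i+1} && \text{(clear)},\\
\rho=-a_0+b_0 && \text{(reset)},\\
\eta_p=-s_p && \text{(end)}.
\end{array}
\]
The sets of coordinates with a negative entry distinguish all these vectors except $\sigma_i^p$ from $\sigma_j^p$, $\sigma_i^p$ from $\eta_p$, and $\tau_i$ from $\kappa_i$, and in these pairs the positive entries differ. So $|\Sigma_K|=2K+K+K+1+2=4K+3$. Put $\mathbf{x}_{K,N}=Na_K+s_0$.

\subsection*{The words}
Suppose that $a_i=m$ and the seed is $m/N$. We want a word $\Phi_i(N,p)$ that moves $a_i$ to $b_i$ and shrinks the seed to $m/f_i(N)$. At level $0$ the word is $\rho$ and $f_0(N)=N$. At level $i+1$, a split creates a ruler of length $\mu=m/N$ at level $i$ and leaves the seed $\mu/2$. The ruler is used $N$ times and reset $N-1$ times by words $\Phi_i$, so the ratio of $\mu$ to the seed runs through $2,f_i(2),f_i(f_i(2)),\dots$. This leads to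
\begin{equation}\label{eq:f}
f_0(N)=N,\qquad f_{i+1}(N)=N\cdot f_i^{(N-1)}(2)\qquad(N\ge1).
\end{equation}
All values are positive integers and $f_i(N)\ge N$. For instance $f_1(N)=2N$ and $f_2(N)=N2^N$.

For $N\ge1$ and $p\in\{0,1\}$ define words $\Phi_i(N,p)$ and \emph{output parities} $\mathrm{out}_i(N,p)\in\{0,1\}$ by induction on $i=0,\dots,K$. Let $\Phi_0(N,p)=\rho$ and $\mathrm{out}_0(N,p)=p$. For $0\le i\le K-1$ let
\begin{equation}\label{eq:seq}
N_1=2,\quad p_1=1-p,\qquad N_{j+1}=f_i(N_j),\quad p_{j+1}=\mathrm{out}_i(N_j,p_j),
\end{equation}
\[
\Phi_{i+1}(N,p)=\sigma_i^p\,\Bigl[\,\prod_{j=1}^{N-1}\tau_i\,\Phi_i(N_j,p_j)\Bigr]\,\kappa_i,\qquad \mathrm{out}_{i+1}(N,p)=p_N .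
\]
Note that $N\cdot N_N=f_{i+1}(N)$. By induction, $\Phi_i$ contains only $\rho$ and letters $\sigma_j^0,\sigma_j^1,\tau_j,\kappa_j$ with $j<i$. Finally let
\[
w_{K,N}=\Phi_K(N,0)\,\eta_q,\qquad q=\mathrm{out}_K(N,0).
\]

\begin{example}\label{ex:two}
Nesting first occurs for $K=2$. We have $\Phi_1(N,p)=\sigma_0^p(\tau_0\rho)^{N-1}\kappa_0$ with output parity $1-p$. For $K=2$, $N=3$ the sequences \eqref{eq:seq} are $N_j=2,4,8$ and $p_j=1,0,1$, so
\[
w_{2,3}=\sigma_1^0\;\tau_1\,\bigl[\sigma_0^1\,\tau_0\rho\,\kappa_0\bigr]\;\tau_1\,\bigl[\sigma_0^0\,(\tau_0\rho)^3\,\kappa_0\bigr]\;\kappa_1\;\eta_1 .
\]
The following run leads from $\mathbf{x}_{2,3}$ to $\mathbf{0}$; each row shows the configuration after the step.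
\[
\begin{array}{c|c|c|cc|cc|cc}
\text{letter}&\text{fraction}&a_2&a_1&b_1&a_0&b_0&s_0&s_1\\ \hline
 & &3&0&0&0&0&1&0\\
\sigma_1^0&1/2&3&0&1&0&0&0&1/2\\
\tau_1&1&2&1&0&0&0&0&1/2\\
\sigma_0^1&1/4&2&1&0&0&1/2&1/4&0\\
\tau_0&1/2&2&1/2&1/2&1/2&0&1/4&0\\
\rho&1/2&2&1/2&1/2&0&1/2&1/4&0\\
\kappa_0&1/2&2&0&1&0&0&1/4&0\\
\tau_1&1&1&1&0&0&0&1/4&0\\
\sigma_0^0&1/8&1&1&0&0&1/4&0&1/8\\
(\tau_0\rho)^3&1/4\text{ each}&1&1/4&3/4&0&1/4&0&1/8\\
\kappa_0&1/4&1&0&1&0&0&0&1/8\\
\kappa_1&1&0&0&0&0&0&0&1/8\\
\eta_1&1/8&0&0&0&0&0&0&0
\end{array}
\]
It is the only weak run. The three letters $\tau_1,\tau_1,\kappa_1$ must remove $a_2=3$ with a ruler of length at most $1$. So the ruler has length $1$, the first split has fraction $1/2$, and each bracket must move the whole unit from $a_1$ to $b_1$. The first bracket has two letters for this and a ruler of length at most $1/2$, so it is forced and leaves the seed $1/4$. The second bracket has four letters and a ruler of length at most $1/4$, so it is forced too.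

The word $w_{2,3}$ has $17$ letters and is not a shortest word of the language: the $13$-letter word $\sigma_1^0\sigma_0^1\,\tau_1(\tau_0\rho)^2\,\tau_1\tau_0\rho\kappa_0\,\kappa_1\eta_0$, which keeps one ruler of length $1/2$ for both resets, is also in it. Lemma~\ref{lem:states} needs only minimality in the subword order.
\end{example}

\section{The forced run}\label{sec:forced}

Let $0\le i\le K$, $N\ge1$, $p\in\{0,1\}$, and let $m>0$ be rational. A configuration is an \emph{$(i,N,p,m)$-start} if
\[
a_i=m,\qquad s_p=m/N,\qquad s_{1-p}=0,\qquad a_j=b_j=0\ \text{ for all } j<i .
\]
The coordinate $b_i$ and the higher levels are arbitrary. The parameter $m$ is needed for the induction, because a ruler of length $\mu$ becomes the content of $a_i$ one level down.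

\begin{lemma}\label{lem:forced}
Let $\mathbf{u}$ be an $(i,N,p,m)$-start and $q=\mathrm{out}_i(N,p)$. Let $\mathbf{v}$ be obtained from $\mathbf{u}$ by setting $a_i=0$, $s_q=m/f_i(N)$, $s_{1-q}=0$, and adding $m$ to $b_i$ if $i<K$.
\begin{enumerate}
\item[(a)] There is a weak run along $\Phi_i(N,p)$ from $\mathbf{u}$ to $\mathbf{v}$ in which all fractions are positive and at most $m$, and at most $m/N$ if $i\ge1$. In this run every split halves $s_0+s_1$.
\item[(b)] This is the only weak run along $\Phi_i(N,p)$ from $\mathbf{u}$ that ends in a configuration with $a_i=0$.
\end{enumerate}
\end{lemma}

\begin{proof}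
We use induction on the level. At level $0$ the word is $\rho$. It ends with $a_0=0$ if and only if its fraction is $m$, and then it leads to $\mathbf{v}$ because $f_0(N)=N$ and $q=p$.

Assume the lemma for level $i\le K-1$. Let $\mathbf{u}$ be an $(i+1,N,p,m)$-start, put $\mu=m/N$, and let $N_j,p_j$ be as in \eqref{eq:seq}.

(a) Fire $\sigma_i^p$ with fraction $\mu/2$. This halves $s_0+s_1$ and leads to a configuration satisfying, for $j=1$,
\begin{equation}\label{eq:inv}
a_i=0,\quad b_i=\mu,\quad s_{p_j}=\mu/N_j,\quad s_{1-p_j}=0,\quad \text{all levels below } i \text{ are } 0 .
\end{equation}
Suppose that \eqref{eq:inv} holds for some $j\le N-1$ and $a_{i+1}=(N-j+1)\mu$. Fire $\tau_i$ with fraction $\mu$. Then $a_i=\mu$, $b_i=0$, and the amount $\mu$ has left $a_{i+1}$ (and entered $b_{i+1}$ if $i+1<K$). The configuration is an $(i,N_j,p_j,\mu)$-start. The run along $\Phi_i(N_j,p_j)$ given by induction has positive fractions of at most $\mu$ and leads to $a_i=0$, $b_i=\mu$ and the seed $\mu/f_i(N_j)=\mu/N_{j+1}$ in $s_{p_{j+1}}$. This is \eqref{eq:inv} for $j+1$, with $a_{i+1}=(N-j)\mu$. After $N-1$ rounds, \eqref{eq:inv} holds for $j=N$ and $a_{i+1}=\mu$. Fire $\kappa_i$ with fraction $\mu$. Now $a_{i+1}=0$,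 level $i$ is empty, $b_{i+1}$ has grown by $N\mu=m$ if $i+1<K$, and $s_{p_N}=\mu/N_N=m/f_{i+1}(N)$. This is $\mathbf{v}$. All fractions are positive and at most $\mu=m/N\le m$.

(b) Take a weak run along $\Phi_{i+1}(N,p)$ from $\mathbf{u}$ that ends with $a_{i+1}=0$, and let $\alpha$ be the fraction of its first letter $\sigma_i^p$.

\emph{The ruler has length at most $\mu$.} Since $s_p\ge0$ after the first step, $2\alpha\le\mu$. Level $i$ is empty in $\mathbf{u}$, so $a_i+b_i=2\alpha$ after this step. Strictly between the first and the last letter, the word consists of $\tau_i$, $\rho$ and letters with index below $i$. Among these, level $i$ is touched only by $\tau_i$, which contains $-b_i+a_i$, and by $\tau_{i-1},\kappa_{i-1}$ (if $i\ge1$) or $\rho$ (if $i=0$), which contain $-a_i+b_i$. So $a_i+b_i=2\alpha$ until the last letter is fired.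

\emph{The budget is tight.} The only letters of the word that change $a_{i+1}$ are the $N-1$ occurrences of $\tau_i$ and the final $\kappa_i$, each with coefficient $-1$. Their $N$ fractions therefore add up to $m=N\mu$. Each of these letters has coefficient $-1$ at $b_i$, so its fraction is at most the value of $b_i$ just before it, which is at most $2\alpha\le\mu$. Hence all $N$ fractions equal $\mu$ and $\alpha=\mu/2$. Moreover $b_i=\mu$, $a_i=0$ just before each of these letters, and $a_i=\mu$, $b_i=0$ just after each $\tau_i$.

\emph{The inner words are forced.} It follows that each factor $\Phi_i(N_j,p_j)$ ends with $a_i=0$. We show by induction on $j$ that the run agrees with the run in (a) up to the start of this factor. For $j=1$ this holds because the first two fractions are $\mu/2$ and $\mu$. If it holds for $j$, the factor starts in an $(i,N_j,p_j,\mu)$-start and ends with $a_i=0$, so by (b) at level $i$ its fractions are those of (a); the next letter, $\tau_i$ or $\kappa_i$, has fraction $\mu$ as in (a). Thus all fractions agree with (a).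
\end{proof}

\begin{remark}
Part (b) uses the end condition only through $a_i=0$, and this condition is passed on to the lower levels by the tight budget. The hypothesis that the lower levels are empty gives the bound $2\alpha$ on the ruler; it is restored by $\kappa_i$. The loss of half the seed drives the growth: if a split kept the whole seed, then $2$ would be replaced by $1$ in \eqref{eq:f}, and every $f_i$ would be the identity.
\end{remark}

\begin{proposition}\label{prop:word}
For $K\ge1$ and $N\ge1$ the word $w=w_{K,N}$ is minimal in $L_{\Sigma_K}^{\mathbf{x}_{K,N},\mathbf{0}}$, and $|w|>\log_2(f_K(N)/N)$.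
\end{proposition}

\begin{proof}
The vector $\mathbf{x}_{K,N}$ is a $(K,N,0,m)$-start with $m=N$. As $K\ge1$, the run of Lemma~\ref{lem:forced}(a) along $\Phi_K(N,0)$ has fractions in $(0,m/N]=(0,1]$. It ends in the configuration whose only nonzero coordinate is $s_q=N/f_K(N)\in(0,1]$, and firing $\eta_q$ with this fraction leads to $\mathbf{0}$. Conversely, take any weak run along $w$ from $\mathbf{x}_{K,N}$ to $\mathbf{0}$. Since $\eta_q$ does not change $a_K$, we have $a_K=0$ after $\Phi_K(N,0)$. By Lemma~\ref{lem:forced}(b) the fractions in $\Phi_K(N,0)$ are those above, and then the fraction of $\eta_q$ must be $N/f_K(N)$. Lemma~\ref{lem:unique} gives minimality.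

Along $\Phi_K(N,0)$ the sum $s_0+s_1$ goes from $1$ to $N/f_K(N)$. Only splits change it, and each split halves it. So $w$ contains exactly $\log_2(f_K(N)/N)$ splits, and it also contains $\eta_q$.
\end{proof}

\section{Growth and the proof of Theorem~\ref{thm:lower}}\label{sec:growth}

\begin{lemma}\label{lem:growth}
For all $i\ge1$ and $k\ge0$ we have $f_i(k+3)\ge A(i+1,k)+3$.
\end{lemma}

\begin{proof}
For $i=1$ both sides equal $2k+6$. Assume the bound for $i$ and put $c_j=f_i^{(j)}(2)$. Since $f_{i+1}(k+3)=(k+3)c_{k+2}$, it suffices to show $c_{k+2}\ge A(i+2,k)+3$ for all $k\ge0$. From $f_1(2)=4$ and $f_{j+1}(2)=2f_j(2)$ we get $c_1\ge4$. The bound for $i$ and (A1) give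
\[
c_2=f_i(c_1)\ge A(i+1,c_1-3)+3\ge A(i+1,1)+3=A(i+2,0)+3,
\]
and, if $c_{k+2}\ge A(i+2,k)+3$,
\[
c_{k+3}\ge A(i+1,c_{k+2}-3)+3\ge A(i+1,A(i+2,k))+3=A(i+2,k+1)+3.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $K\ge1$, $N\ge3$ and $w=w_{K,N}$. By Lemma~\ref{lem:states}, Proposition~\ref{prop:word} and Lemma~\ref{lem:growth}, every NFA for $L_{\Sigma_K}^{\mathbf{x}_{K,N},\mathbf{0}}$ has more than $|w|$ states, and
\begin{equation}\label{eq:length}
|w|>\log_2\bigl(f_K(N)/N\bigr)>\log_2\bigl(A(K+1,N-3)/N\bigr).
\end{equation}
The hypothesis $N\ge3$ is used only here, for the comparison with $A$.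

(1) Suppose that a primitive-recursive function $T$ bounds the minimal number of states in terms of the input size; we may take $T$ nondecreasing. For $k\ge1$ let $K=k$ and $N=k+3$. The input consists of $4k+5$ vectors of dimension $2k+3$ with entries of absolute value at most $k+3$, so its size is at most $\pi(k)$ for a polynomial $\pi$. Then $|w_{k,k+3}|\le T(\pi(k))$, and by (A1) and \eqref{eq:length}
\[
A(k,k)\le A(k+1,k)\le (k+3)\,2^{|w_{k,k+3}|}\le(k+3)\,2^{T(\pi(k))} .
\]
The right-hand side is primitive recursive in $k$, which contradicts (A2). An algorithm with running time $T$ outputs an NFA with at most $T(n)$ states, so it cannot have a primitive-recursive running time either.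

(2) The function $k\mapsto(k+3)2^{g(k+3)}$ is primitive recursive. By (A2) and (A1) there is $m\ge2$ with $A(m,k)>(k+3)2^{g(k+3)}$ for all $k$. Let $K=m-1$. For $N\ge3$ we have $A(K+1,N-3)>N2^{g(N)}$, so $|w_{K,N}|>g(N)$ by \eqref{eq:length}.
\end{proof}

\begin{remark}
The bound holds equally if the fractions range over $[0,1]$, $(0,\infty)$ or $[0,\infty)$: the word $w_{K,N}$ is in the language so defined, and a run along a proper subword would again give a weak run along $w_{K,N}$ with a zero fraction. The proof of Lemma~\ref{lem:forced}(b) does not use rationality, so real fractions may be allowed as well.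
\end{remark}

\begin{remark}
By composition, no primitive-recursive algorithm produces any description of $L_\Sigma^{\mathbf{x},\mathbf{y}}$ that has a primitive-recursive translation into NFAs, such as an MSO sentence, an extended regular expression, or an alternating or two-way automaton.
\end{remark}

\section{A fixed number of letters}\label{sec:upper}

We now prove Theorem~\ref{thm:upper}. Fix an input of size $n$ and write $L=L_\Sigma^{\mathbf{x},\mathbf{y}}$ and $r=|\Sigma|$. If $r=0$, then $L$ is $\{\varepsilon\}$ or $\emptyset$ according to whether $\mathbf{x}=\mathbf{y}$, so let $r\ge1$. We use that $d\le n$ and $r\le n$, that $C=2^n$ bounds the absolute values of the entries of $\Sigma$, and that the entries of $\mathbf{x},\mathbf{y}$ are fractions with numerator and denominator at most $2^n$. The \emph{support} $\mathrm{supp}(\mathbf{z})$ of a vector is the set of indices of its nonzero entries.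

The lower bound came from long minimal words. For the upper bound we pass to a language that is determined by its minimal words, and bound their length.

\subsection{Marked words}

A language that is closed under inserting letters consists of all words that have one of its minimal words as a subword. The language $L$ is not of this kind, because every letter must be fired with a positive fraction: for $d=1$, $t=1$, $t'=-1$ and $\mathbf{x}=\mathbf{y}=0$ we have $tt'\in L$ but $t'tt'\notin L$. Convexity allows us to require positivity for one position at a time.

Let $\{t^\circ:t\in\Sigma\}$ be a copy of $\Sigma$, where $t^\circ$ acts as the vector $t$. A \emph{marked word} is a word $w't^\circ w''$ with $w',w''\in\Sigma^*$; it is a \emph{marking} of $w'tw''$. Let $L^\circ$ be the set of marked words that admit a closed run from $\mathbf{x}$ to $\mathbf{y}$ in which the marked letter has a positive fraction. An inserted letter can be given the fraction $0$, so $L^\circ$ is closed under inserting unmarked letters.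

\begin{lemma}\label{lem:mark}
A nonempty word $w\in\Sigma^*$ is in $L$ if and only if all its $|w|$ markings are in $L^\circ$. Also, $\varepsilon\in L$ if and only if $\mathbf{x}=\mathbf{y}$.
\end{lemma}

\begin{proof}
A run along $w$ is a witness for every marking. Conversely, take a witnessing closed run for each of the $|w|$ markings and average the fractions position by position. Each intermediate vector is the average of $|w|$ configurations, the last one is $\mathbf{y}$, and each fraction lies in $[0,1]$ and is positive because it is positive in one of the runs. The last statement is the definition.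
\end{proof}

\begin{lemma}\label{lem:build}
Let $\lambda$ be such that every word of $L^\circ$ has a subword in $L^\circ$ of length at most $\lambda$. Given $\lambda$, an NFA for $L$ can be computed in time elementary in $\lambda+n$.
\end{lemma}

\begin{proof}
For a marked word $t_1\cdots t_m$, the conditions $0\le\alpha_j\le1$, $\mathbf{x}+\sum_{j\le l}\alpha_jt_j\ge\mathbf{0}$ for all $l$, and $\mathbf{x}+\sum_{j\le m}\alpha_jt_j=\mathbf{y}$ define a bounded rational polyhedron. If it is nonempty, the marked fraction attains its maximum at a vertex, which is rational. So the word is in $L^\circ$ if and only if the linear program is feasible with positive maximum. Solve it for each of the exponentially many marked words of length at most $\lambda$. For each such word in $L^\circ$ take a path that reads it, with a loop for every unmarked letter at every state. The union of these paths is an NFA for $L^\circ$, by the hypothesis and the closure under insertion. Determinize it by the subset construction, complement it, intersect with the set of marked words, and erase the mark from the transition labels. The result accepts the words that have a marking outside $L^\circ$. Determinize and complement again.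 By Lemma~\ref{lem:mark} the result agrees with $L$ on nonempty words; it accepts $\varepsilon$, which we remove if $\mathbf{x}\ne\mathbf{y}$. Each step costs at most one exponential.
\end{proof}

It remains to find $\lambda$.

\subsection{Rich pieces}

If a factor of a word runs through its alphabet very many times, then the order of its letters hardly matters: any total amounts of the letters can be spread evenly over many rounds. How many rounds are needed? Let $t=(-1,1,1)$, $t'=(1,-1,0)$, $\mathbf{u}=(\delta,0,0)$ and $\mathbf{v}=(\delta,0,B)$ with $0<\delta\le1$. Both letters must be fired in total amount $B$. The first two coordinates form a ruler of length $\delta$, so $(tt')^k$ admits a closed run from $\mathbf{u}$ to $\mathbf{v}$ if and only if $k\ge B/\delta$. Also, $t'$ cannot be fired with a positive fraction before $t$ has been. So the number of rounds depends on the ratio of the largest to the smallest number involved, and at the two ends of the factor the order does matter.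

Let $z\in\Sigma^*$ be nonempty, and let $\mathrm{alph}(z)$ be the set of letters in $z$. Cut off the shortest prefix that contains all of $\mathrm{alph}(z)$, and repeat this with the rest as long as possible. This gives
\begin{equation}\label{eq:blocks}
z=z_1c_1\,z_2c_2\cdots z_\ell c_\ell\,z_{\ell+1},\qquad \ell\ge1,
\end{equation}
with letters $c_j$, where each \emph{block} $z_jc_j$ contains all of $\mathrm{alph}(z)$, the word $z_j$ does not contain $c_j$ for $j\le\ell$, and $z_{\ell+1}$ misses some letter of $\mathrm{alph}(z)$. Write $\mathrm{bl}(z)=\ell$. Either $z$ has many blocks, or \eqref{eq:blocks} cuts it into few letters and few words over smaller alphabets.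

\begin{lemma}\label{lem:rich}
Let $s\ge1$ be an integer, $\delta=2^{-s}$ and $M'=2rC\,4^s(4rC)^r$. Let $z\in\Sigma^*$ satisfy $\mathrm{bl}(z)\ge M'+2r$. Suppose that there is a closed run along $z$ from $\mathbf{u}^*$ to $\mathbf{v}^*$, and let $\Theta$ be the set of letters that it fires with a positive fraction. Let $\mathbf{u},\mathbf{v}$ be configurations with the same supports as $\mathbf{u}^*,\mathbf{v}^*$, respectively, whose nonzero entries are at least $\delta$, and suppose $\mathbf{v}=\mathbf{u}+\sum_{t\in\Theta}\beta_tt$ with rational $\beta_t\in[\delta,2^s]$. Then there is a closed run along $z$ from $\mathbf{u}$ to $\mathbf{v}$ in which at most $r(M'+2)$ positions have a positive fraction.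
\end{lemma}

\begin{proof}
If $\Theta=\emptyset$, then $\mathbf{u}=\mathbf{v}$ and all fractions can be $0$. Otherwise let $g=|\Theta|\le r$, $J=\bigcup_{t\in\Theta}\mathrm{supp}(t)$, $\theta=1/(4rC)$ and $\xi=\frac12\delta\theta^r$. Coordinates outside $J$ never change. The plan is to follow the segment from $\mathbf{u}$ to $\mathbf{v}$ in small steps. This fails where a coordinate in $J$ is zero, so we first move from $\mathbf{u}$, and backward from $\mathbf{v}$, to points that are at least $\xi$ on $J$. The given run tells us in which order to fire.

\emph{Orders.} List $\Theta$ as $t_1,\dots,t_g$ in the order of first positive use in the given run. Then: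
\begin{enumerate}
\item[($\dagger$)] if $t_h$ has a negative entry at $j$, then $j\in\mathrm{supp}(\mathbf{u})$ or some $t_{h'}$ with $h'<h$ has a positive entry at $j$.
\end{enumerate}
Indeed, coordinate $j$ is positive just before the first positive use of $t_h$. If it is zero in $\mathbf{u}^*$, an earlier step has increased it, and the letter of that step precedes $t_h$ in the list. Read backward, the given run is a closed run from $\mathbf{v}^*$ to $\mathbf{u}^*$ with the letters $-t$. So if $t'_1,\dots,t'_g$ lists $\Theta$ by last positive use, latest first, then ($\dagger$) holds for $-t'_1,\dots,-t'_g$ and $\mathbf{v}$.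

\emph{Ramp-up.} From $\mathbf{u}$ fire $t_1,\dots,t_g$ with the fractions $\delta\theta,\delta\theta^2,\dots,\delta\theta^g$. They decrease so fast that later steps cannot undo an earlier one: since $C\theta\le1/4$ and $\theta\le1/4$, for all $h_0\ge0$
\begin{equation}\label{eq:geom}
C\sum_{h>h_0}\theta^h=\theta^{h_0}\frac{C\theta}{1-\theta}\le\frac{\theta^{h_0}}{3}.
\end{equation}
A coordinate in $\mathrm{supp}(\mathbf{u})$ stays at least $\delta-\delta/3\ge\xi$, by \eqref{eq:geom} with $h_0=0$. For $j\in J\setminus\mathrm{supp}(\mathbf{u})$ let $t_{h_0}$ be the first letter of the list with a nonzero entry at $j$. By ($\dagger$) this entry is positive, hence at least $1$ because $\Sigma\subseteq\mathbb{Z}^d$. So coordinate $j$ is $0$ before $t_{h_0}$ and at least $\delta\theta^{h_0}(1-\frac13)\ge\xi$ from then on. Thus all intermediate vectors are configurations, and the result $\mathbf{u}^+$ is at least $\xi$ on $J$.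

\emph{Ramp-down.} The same argument for $-t'_1,\dots,-t'_g$ and $\mathbf{v}$ shows that $\mathbf{v}^-=\mathbf{v}-\sum_h\delta\theta^ht'_h$ is at least $\xi$ on $J$ and that all partial sums are configurations. So firing $t'_g,\dots,t'_1$ with the fractions $\delta\theta^g,\dots,\delta\theta$ leads from $\mathbf{v}^-$ to $\mathbf{v}$.

\emph{Middle part.} The two ramps use each $t\in\Theta$ in total amount at most $2\delta\theta\le\delta/2\le\beta_t$. Let $\gamma_t\ge0$ be the remaining amount divided by $M'$. Then $\gamma_t\le2^s/M'\le1$ and $\mathbf{v}^--\mathbf{u}^+=M'\sum_t\gamma_tt$. In each of $M'$ consecutive blocks fire one occurrence of each $t\in\Theta$ with fraction $\gamma_t$, in the order in which they occur. Between blocks, the vector is a convex combination of $\mathbf{u}^+$ and $\mathbf{v}^-$, hence at least $\xi$ on $J$. Inside a block each coordinate deviates from its value at the start of the block by at most $C\sum_t\gamma_t\le rC2^s/M'=\xi$. So all vectors are configurations.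

Every block contains all letters of $\Theta\subseteq\mathrm{alph}(z)$, and there are at least $g+M'+g$ blocks. Use one letter from each of the first $g$ blocks for the ramp-up, the next $M'$ blocks for the middle part, and one letter from each of the next $g$ blocks for the ramp-down. All other positions get the fraction $0$. At most $2g+gM'\le r(M'+2)$ positions are used.
\end{proof}

\subsection{Small solutions}

To apply Lemma~\ref{lem:rich} we must control the smallest and the largest numbers at the ends of the rich factors, without changing supports. Recall that a nonempty polyhedron $Q=\{\mathbf{z}:B\mathbf{z}\le\mathbf{c}\}\subseteq\mathbb{R}_{\ge0}^V$ is pointed, hence equal to the convex hull of its vertices plus the cone generated by the extreme rays of $\{\mathbf{z}:B\mathbf{z}\le\mathbf{0}\}$. A vertex is the unique solution of $V$ linearly independent constraints taken as equations, and an extreme ray lies on the solution line of $V-1$ linearly independent homogeneous constraints taken as equations. The size bounds in the next proof are those of \cite[Ch.~10]{Schrijver}, made explicit so that the algorithm can compute with them.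

\begin{lemma}\label{lem:small}
Let $Q\subseteq\mathbb{R}_{\ge0}^V$ be defined by linear inequalities whose coefficients and right-hand sides are integers of absolute value at most $2^n$. Let $\mathbf{z}^*\in Q$, $I=\mathrm{supp}(\mathbf{z}^*)$, and suppose that every point of $Q$ vanishes outside $I$. Then for every $s\ge V(n+V+1)$ there is a rational point of $Q$ whose entries in $I$ lie in $[2^{-s},2^s]$.
\end{lemma}

\begin{proof}
Let $I\neq\emptyset$ and $s_1=V(n+V)$. A determinant of order at most $V$ with integer entries bounded by $2^n$ is an integer of absolute value at most $V!\,2^{nV}\le2^{s_1}$. By Cramer's rule the entries of a vertex are quotients of two such determinants, so the positive ones lie in $[2^{-s_1},2^{s_1}]$. The kernel of a $(V-1)\times V$ matrix of rank $V-1$ is spanned by the vector of its signed maximal minors, so each extreme ray has an integer generator with entries in $[0,2^{s_1}]$. Let $k\in I$. Since $\mathbf{z}^*$ is a combination of vertices and generators with nonnegative coefficients, some vertex or generator has a positive $k$-th entry. Let $\mathbf{z}^{(k)}\in Q$ be this vertex, or any vertex plus this generator. Its $k$-th entry is at least $2^{-s_1}$ and all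 its entries lie in $[0,2^{s_1+1}]$. The average of the $\mathbf{z}^{(k)}$ over $k\in I$ is a rational point of $Q$ whose entries in $I$ lie in $[2^{-s_1}/V,\,2^{s_1+1}]\subseteq[2^{-s_1-V},2^{s_1+V}]$.
\end{proof}

A \emph{decomposition} of a marked word $w$ is a factorization $w=w_1\cdots w_P$ into nonempty \emph{pieces} such that the marked letter is a piece by itself; this gives its fraction a variable of its own below. Pieces of length $1$ are \emph{atomic}. For $P\ge1$ put
\[
V(P)=2n(P+1),\quad s(P)=V(P)\bigl(n+V(P)+1\bigr),\quad M(P)=2r+2rC\,4^{s(P)}(4rC)^r .
\]
The function $M$ is nondecreasing, and $M(P)=2^{\mathrm{poly}(n+P)}$. A decomposition with $P$ pieces is \emph{rich} if $\mathrm{bl}(z)\ge M(P)$ for every non-atomic piece $z$.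

\begin{lemma}\label{lem:shorten}
If $w\in L^\circ$ has a rich decomposition with $P$ pieces, then $w$ has a subword in $L^\circ$ of length at most $P\,r\,M(P)$.
\end{lemma}

\begin{proof}
Take a closed run that witnesses $w\in L^\circ$. Let $\mathbf{u}_0^*=\mathbf{x},\mathbf{u}_1^*,\dots,\mathbf{u}_P^*=\mathbf{y}$ be its configurations at the borders of the pieces, and let $\beta^*_{i,t}$ be the total fraction of $t$ in piece $i$. Consider the system in the unknowns $\mathbf{u}_i\ge\mathbf{0}$ ($0\le i\le P$) and $\beta_{i,t}\ge0$ ($1\le i\le P$, $t\in\Sigma$):
\[
\mathbf{u}_0=\mathbf{x},\qquad \mathbf{u}_P=\mathbf{y},\qquad \mathbf{u}_i=\mathbf{u}_{i-1}+\sum_{t\in\Sigma}\beta_{i,t}\,t,\qquad \beta_{i,t}\le1 \text{ if piece } i \text{ is atomic},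
\]
together with the equations that set to $0$ every unknown whose starred value is $0$. The starred values form a solution. There are $(P+1)d+Pr\le V(P)$ unknowns, and after clearing the denominator in each equation for $\mathbf{x}$ and $\mathbf{y}$, all coefficients and right-hand sides are integers bounded by $2^n$. Lemma~\ref{lem:small} gives a rational solution $(\mathbf{u}_i,\beta_{i,t})$ with the same support as the starred one and with all nonzero values in $[2^{-s},2^s]$, where $s=s(P)$.

We build a closed run from $\mathbf{u}_{i-1}$ to $\mathbf{u}_i$ along each piece. If piece $i$ is the single letter $t$ or $t^\circ$, then $\beta_{i,t'}=0$ for $t'\ne t$, and we fire the letter with the fraction $\beta_{i,t}\in[0,1]$; for the marked letter it is positive because $\beta^*_{i,t}>0$. If piece $i$ is not atomic, Lemma~\ref{lem:rich} applies with $M'=M(P)-2r$, and at most $r(M'+2)\le rM(P)$ positions are used. The concatenation is a closed run along $w$ from $\mathbf{x}$ to $\mathbf{y}$. Deleting the letters with fraction $0$ keeps the marked letter and leaves a word of $L^\circ$ of length at most $P\,r\,M(P)$.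
\end{proof}

\subsection{Making a decomposition rich}

Start with $w=w't^\circ w''$, which has at most $3$ pieces after dropping empty ones. If the current decomposition has $P$ pieces and some non-atomic piece $z$ has $\mathrm{bl}(z)<M(P)$, replace $z$ by the nonempty words among $z_1,c_1,\dots,z_\ell,c_\ell,z_{\ell+1}$ from \eqref{eq:blocks}. We call this step a \emph{refinement} of $z$. It has three properties. The new number of pieces is at most $P-1+2\ell+1\le h(P)$, where $h(P)=P+2M(P)$. Every new non-atomic piece is some $z_j$, so its alphabet is strictly smaller than that of $z$. The number of pieces increases, because $|z|\ge2$ and $c_1$ becomes a piece. As there are at most $|w|$ pieces, the process stops, and then the decomposition is rich.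

The difficulty is that the threshold $M(P)$ rises with $P$, so a piece that had enough blocks may have to be refined later. This mirrors the lower bound, where each inner loop shrinks the seed and lengthens all later loops. We bound the final number of pieces by recursion on the alphabet size. Let
\[
D_0(P)=P,\qquad D_k(P)=(D_{k-1}\circ h)^{(P)}\bigl(D_{k-1}(P)\bigr).
\]
If $F$ is nondecreasing and $F(x)\ge x$, then $F^{(j)}(x)$ is at least $x$ and nondecreasing in $j$ and in $x$. As $h$ has these two properties, induction on $k$ shows that each $D_k$ is nondecreasing with $D_k(P)\ge P$.

\begin{lemma}\label{lem:count}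
A sequence of refinements that starts from at most $P$ pieces and refines only pieces with at most $k$ distinct letters ends with at most $D_k(P)$ pieces.
\end{lemma}

\begin{proof}
For $k=0$ the sequence is empty. Let $k\ge1$. All non-atomic pieces created in the sequence have fewer than $k$ distinct letters, and atomic pieces are never refined. So a refined piece with exactly $k$ distinct letters belongs to the initial decomposition, and there are $j\le P$ such refinements. They cut the sequence into $j+1$ parts that refine only pieces with at most $k-1$ distinct letters. By induction, each part takes a bound $x$ on the number of pieces to $D_{k-1}(x)$, and each of the $j$ refinements takes $x$ to $h(x)$. The final number is at most $(D_{k-1}\circ h)^{(j)}(D_{k-1}(P))\le D_k(P)$.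
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Lemma~\ref{lem:count}, every marked word has a rich decomposition with at most $D_r(3)$ pieces. By Lemma~\ref{lem:shorten} and the monotonicity of $M$, the hypothesis of Lemma~\ref{lem:build} holds for
\[
\lambda=D_r(3)\cdot r\cdot M\bigl(D_r(3)\bigr).
\]
The algorithm computes $\lambda$ from $n$ and $r=|\Sigma|$ by the defining recursion and then applies Lemma~\ref{lem:build}. It is the same algorithm for all $r$.

The function $h$ is primitive recursive in $(n,r,P)$ and computable in elementary time. For fixed $k$, the function $(n,r,P)\mapsto D_k(P)$ is primitive recursive, by induction on $k$, since $D_k$ arises from $D_{k-1}$ and $h$ by composition and iteration. The time to evaluate $D_k(P)$ is primitive recursive as well, by the same induction: the evaluation consists of $P$ calls of $h$ and $P+1$ calls of $D_{k-1}$, all with arguments at most $D_k(P)$. So for each fixed value of $|\Sigma|$, the number $\lambda$, the time to compute it and the time in Lemma~\ref{lem:build} are primitive recursive in $n$. For inputs with boundedly many letters take the maximum of finitely many such bounds.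
\end{proof}

The bound on $|\Sigma|$ enters only through the index of $D_r$, that is, through the nesting depth of the iteration. In $\Sigma_K$, four more letters add one level of nesting, so Theorem~\ref{thm:lower}(2) shows that this depth must grow with the number of letters.

\begin{thebibliography}{9}

\bibitem{BHMTZ}
A.~R. Balasubramanian, Matthew Hague, Rupak Majumdar, Ramanathan~S. Thinniyam, Georg Zetzsche,
\emph{General Decidability Results for Systems with Continuous Counters},
arXiv:2511.21559 (2025).

\bibitem{Schrijver}
Schrijver,
\emph{Theory of Linear and Integer Programming}.

\end{thebibliography}
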